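
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Strongly acyclic simplicial complexes whose Winder order does not
extend to a qualitative probability order}


\begin{abstract}
A simplicial complex $\Delta$ on $[n]$ determines a relation $\prec_W$ on
$2^{[n]}$, the Winder existential order. It records the comparisons that
follow, by de~Finetti's axiom alone, from the requirement that every member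
of $\Delta$ precede every nonmember. Edelman, Gvozdeva and Slinko conjectured
that $\prec_W$ extends to a qualitative probability order whenever it has no
cycles. We disprove this: for every $n\ge 20$ there is a counterexample on
$[n]$. We also show that, for every $n\ge152$, the conclusion can fail even
when $\prec_W$ is contained in a transitive irreflexive relation satisfying
de~Finetti's axiom.
\end{abstract}

\section{The question and the answer}

\subsection*{Orders and their initial segments}

Let $[n]=\{1,\dots,n\}$. A \emph{simplicial complex} on $[n]$ is a family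
$\Delta\subseteq 2^{[n]}$ such that every subset of a member of $\Delta$ is
in $\Delta$. A \emph{total order} $\preceq$ on $2^{[n]}$ is a reflexive,
complete and transitive relation; ties are allowed. Its strict part is
written $\prec$, so that $A\prec B$ means that $B\preceq A$ fails. A total
order $\preceq$ is a \emph{qualitative probability order} on $[n]$ (q.p.o.\
for short) if
\begin{enumerate}
\item[(i)] $\emptyset\preceq A$ for every $A\subseteq[n]$, and
\item[(ii)] (de~Finetti's axiom) for all $A,B,C\subseteq[n]$ with
$(A\cup B)\cap C=\emptyset$,
\[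
A\preceq B\iff A\cup C\preceq B\cup C .
\]
\end{enumerate}
Read $A\preceq B$ as ``$A$ is at most as likely as $B$''. Axiom (ii) says
that outcomes common to two events do not influence their comparison. The
basic examples come from weights $w_1,\dots,w_n\ge0$: put $A\preceq B$ if
$w(A)\le w(B)$, where $w(A)=\sum_{r\in A}w_r$. Exchanging $A$ and $B$ in (ii)
and negating both sides, we see that $\prec$ satisfies de~Finetti's axiom too.

For $T\subseteq[n]$ the \emph{initial segment}
$\Delta(\preceq,T)=\{A\subseteq[n]:A\prec T\}$ is a simplicial complex: if
$A'\subseteq A$, then $\emptyset\preceq A\setminus A'$, hence $A'\preceq A$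
by (ii).

Suppose now that only the complex $\Delta=\Delta(\preceq,T)$ is known. What
does it say about $\preceq$? If $A'\in\Delta$ and $B'\notin\Delta$, then
$A'\prec T\preceq B'$, so $A'\prec B'$. By de~Finetti's axiom we may then
delete any common elements of $A'$ and $B'$ and add new ones. The comparisons
obtained in this way form the \emph{Winder existential order} $\prec_W$ of
$\Delta$, which is defined for every complex $\Delta$:
\begin{quote}
$A\prec_W B$ if and only if there is
$Z\subseteq[n]\setminus\big((A\setminus B)\cup(B\setminus A)\big)$ such that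
$(A\setminus B)\cup Z\in\Delta$ and $(B\setminus A)\cup Z\notin\Delta$.
\end{quote}
We say that $Z$ \emph{witnesses} $A\prec_W B$. Two facts are immediate.
First, if $A\in\Delta$ and $B\notin\Delta$, then $A\prec_WB$, witnessed by
$Z=A\cap B$. Second, the definition involves only $A\setminus B$ and
$B\setminus A$; hence $A\prec_WB\iff A\cup D\prec_WB\cup D$ for every $D$
disjoint from $A\cup B$. So $\prec_W$ satisfies de~Finetti's axiom for every
$\Delta$. Transitivity, however, is not built into the definition.

An \emph{extension} of $\prec_W$ to a q.p.o.\ is a q.p.o.\ $\preceq$ such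
that $A\prec_WB$ implies $A\prec B$ for all $A,B\subseteq[n]$. Deciding
whether an extension exists is the same problem as recognizing initial
segments.

\begin{proposition}\label{prop:initial}
Let $\Delta\ne2^{[n]}$ be a simplicial complex. Then $\prec_W$ has an
extension to a q.p.o.\ if and only if $\Delta$ is an initial segment of a
q.p.o.
\end{proposition}

\begin{proof}
Let $\Delta=\Delta(\preceq,T)$, and let $Z$ witness $A\prec_WB$. Then
$(A\setminus B)\cup Z\prec T\preceq(B\setminus A)\cup Z$. Deleting $Z$ and
adding $A\cap B$ on both sides gives $A\prec B$. So $\preceq$ extends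
$\prec_W$.

Conversely, let $\preceq$ extend $\prec_W$, and let $T$ be
$\preceq$-minimal among the sets not in $\Delta$. If $A\in\Delta$, then
$A\prec_WT$, so $A\prec T$. If $B\notin\Delta$, then $T\preceq B$ by the
choice of $T$. So $\Delta=\Delta(\preceq,T)$.
\end{proof}

\subsection*{The conjecture}

The complex $\Delta$ is \emph{strongly acyclic} if $\prec_W$ has no cycles,
that is, if there are no $k\ge1$ and $A_1,\dots,A_k\subseteq[n]$ with
$A_1\prec_WA_2\prec_W\cdots\prec_WA_k\prec_WA_1$. This is clearly necessary
for an extension. Edelman, Gvozdeva and Slinko \cite{EGS} conjectured that it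
is sufficient:

\begin{quote}
\textbf{Conjecture.} If $\Delta$ is strongly acyclic, then there exists an
extension of $\prec_W$ to a qualitative probability order.
\end{quote}

There are reasons to expect this. A relation without cycles on a finite set
always extends to a total order. Moreover $\prec_W$ already satisfies
de~Finetti's axiom, and for a threshold complex $\{A:w(A)<q\}$ with
$w_r\ge0$ the order given by the weights is an extension. The difficulty is
that the extension must be transitive and satisfy de~Finetti's axiom at the
same time. A chain $A\prec_WB\prec_WC$ forces $A\prec C$; then common elements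
of $A$ and $C$ can be canceled; the result can be used in new chains; and so
on. The absence of cycles excludes a contradiction reached by chaining only.
We shall see that it does not exclude one reached by chaining, canceling, and
chaining again.

To separate the roles of de~Finetti's axiom and of completeness, we introduce
a condition between the two in the conjecture. Call a relation $\lhd$ on
$2^{[n]}$ a \emph{partial de~Finetti order} if it is irreflexive and
transitive, $A\lhd\emptyset$ never holds, and
$A\lhd B\iff A\cup C\lhd B\cup C$ whenever $(A\cup B)\cap C=\emptyset$.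
Consider the conditions
\begin{enumerate}
\item[(a)] $\prec_W$ has an extension to a q.p.o.;
\item[(b)] $\prec_W$ is contained in a partial de~Finetti order;
\item[(c)] $\Delta$ is strongly acyclic.
\end{enumerate}
Then (a)$\Rightarrow$(b)$\Rightarrow$(c). For (a)$\Rightarrow$(b), take
$\lhd$ to be the strict part of the extension. For (b)$\Rightarrow$(c), a
cycle of $\prec_W$ would be a cycle of $\lhd$, and transitivity would give
$A_1\lhd A_1$. The conjecture asserts (c)$\Rightarrow$(a). It is false, and
in fact neither implication can be reversed.

\begin{theorem}\label{thm:one}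
For every $n\ge20$ there is a strongly acyclic complex on $[n]$ for which
$\prec_W$ has no extension to a q.p.o. In fact \textup{(b)} fails for it.
\end{theorem}

\begin{theorem}\label{thm:two}
For every $n\ge152$ there is a complex on $[n]$ satisfying \textup{(b)} for
which $\prec_W$ has no extension to a q.p.o.
\end{theorem}

By Proposition~\ref{prop:initial}, the complexes in both theorems are strongly
acyclic but are not initial segments of any q.p.o. We do not claim that $20$
or $152$ is minimal.

Section~\ref{sec:vectors} translates the problem into sign vectors and shows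
the idea of Theorem~\ref{thm:one} on the eight subsets of $\{1,2,3\}$.
Section~\ref{sec:construction} gives a way to build complexes whose order
$\prec_W$ is under control. Sections~\ref{sec:one} and~\ref{sec:two} prove
the two theorems.

\section{Chains, cancellation, and sign vectors}\label{sec:vectors}

Write $\chi_A\in\{0,1\}^n$ for the indicator vector of $A\subseteq[n]$. We
identify a set with its indicator vector when convenient. Vectors in
$\{-1,0,1\}^n$ are called \emph{sign vectors}. For a sign vector $x$ let
$x^+=\{r:x_r=1\}$ and $x^-=\{r:x_r=-1\}$.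

Given a q.p.o.\ $\preceq$, write $x\ge0$ if $x^-\preceq x^+$, and $x>0$ if
$x^-\prec x^+$. If $\chi_B-\chi_A=x$, then $A=x^-\cup C$ and $B=x^+\cup C$
with $C=A\cap B$, which is disjoint from $x^-\cup x^+$. So by de~Finetti's
axiom
\[
A\preceq B\iff x\ge0,\qquad A\prec B\iff x>0\qquad\text{where }x=\chi_B-\chi_A .
\]
Thus a comparison depends only on the difference vector. By completeness,
either $x\ge0$ or $-x>0$; and $x>0$, $-x>0$ never hold together. For a partial
de~Finetti order $\lhd$ we write $x>0$ if $x^-\lhd x^+$. Again $A\lhd B$ is
equivalent to $\chi_B-\chi_A>0$, and $x>0$, $-x>0$ never hold together, since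
they would give $x^-\lhd x^+\lhd x^-$ and hence $x^-\lhd x^-$.

Call sign vectors $x,y$ \emph{compatible} if $x+y$ is again a sign vector,
that is, has no coordinate $\pm2$. The next lemma says that positive
compatible vectors can be added. All our contradictions are derived from it,
together with completeness in the case of Theorem~\ref{thm:two}: we find a
vector $u$ with $u>0$ and $-u>0$.

\begin{lemma}\label{lem:add}
\begin{enumerate}
\item[\textup{(1)}] Let $\preceq$ be a q.p.o. If $x,y$ are compatible sign
vectors with $x\ge0$ and $y>0$, then $x+y>0$.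
\item[\textup{(2)}] Let $\lhd$ be a partial de~Finetti order. If $x,y$ are
compatible sign vectors with $x>0$ and $y>0$, then $x+y>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
We look for a set $E$ from which we can step first by $x$ and then by $y$
without leaving $\{0,1\}^n$. Let $E_r=1$ if $x_r=-1$, or if $x_r=0$ and
$y_r=-1$; let $E_r=0$ otherwise. The $r$-th coordinates of $E$, $E+x$,
$E+x+y$ are as follows.
\begin{itemize}
\item If $x_r=1$, then $y_r\in\{0,-1\}$ by compatibility, and they are
$0,\,1,\,1+y_r$.
\item If $x_r=-1$, then $y_r\in\{0,1\}$ by compatibility, and they are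
$1,\,0,\,y_r$.
\item If $x_r=0$, they are $1,1,0$ when $y_r=-1$, and $0,0,y_r$ when
$y_r\ge0$.
\end{itemize}
So all three vectors are sets. In case (1), $E\preceq E+x\prec E+x+y$, hence
$E\prec E+x+y$, which says $x+y>0$. Case (2) is the same with $\lhd$ in both
steps.
\end{proof}

Now compare a cycle with a derivation by Lemma~\ref{lem:add}. Let
$A_1,\dots,A_k$ be a cyclic chain, with indices in $\mathbb Z_k$, and let
$x_a=\chi_{A_{a+1}}-\chi_{A_a}$. Then $\sum_ax_a=0$ and
\begin{equation}\label{eq:consecutive}
x_a+x_{a+1}=\chi_{A_{a+2}}-\chi_{A_a}\quad\text{is a sign vector for every }a.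
\end{equation}
So in a cycle \emph{all} consecutive differences are compatible. On the other
hand, suppose that $v_1,\dots,v_4>0$ and $v_1+v_2+v_3+v_4=0$. To obtain a
contradiction from Lemma~\ref{lem:add}, it is enough that $v_1,v_2$ are
compatible: then $u=v_1+v_2>0$, and since $v_3+v_4=-u$ is a sign vector,
$-u>0$. Nothing is required of $v_2,v_3$ or of $v_4,v_1$. Here the chain
realizing $v_1+v_2$ and the chain realizing $v_3+v_4$ may run through
unrelated sets; they meet only after common elements have been canceled. Here
is a small instance.

\begin{example}\label{ex:toy}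
In $\{-1,0,1\}^3$ let
\[
v_1=(1,-1,1),\quad v_2=(-1,1,0),\quad v_3=(1,1,-1),\quad v_4=(-1,-1,0).
\]
Put $A\to B$ if $\chi_B-\chi_A\in\{v_1,v_2,v_3,v_4\}$. This relation on the
subsets of $\{1,2,3\}$ depends only on $\chi_B-\chi_A$, so it satisfies
de~Finetti's axiom. Writing $13$ for $\{1,3\}$ and so on, $v_1$ gives
$2\to13$; $v_2$ gives $1\to2$ and $13\to23$; $v_3$ gives $3\to12$; $v_4$ gives
$12\to\emptyset$ and $123\to3$. Altogether the relation consists of two paths,
\[
1\to2\to13\to23\qquad\text{and}\qquad123\to3\to12\to\emptyset ,
\]
so it has no cycle. But it is contained in no transitive irreflexive relation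
$\lhd$ that satisfies de~Finetti's axiom. Indeed $2\lhd13\lhd23$ gives
$2\lhd23$, hence $\emptyset\lhd3$ after canceling $2$, while
$3\lhd12\lhd\emptyset$ gives $3\lhd\emptyset$; together these give
$\emptyset\lhd\emptyset$.

In vectors: $v_1+v_2=(0,0,1)$ and $v_3+v_4=(0,0,-1)$, while each of $v_1,v_2$
is incompatible with each of $v_3,v_4$:
\[
v_1+v_3=(2,0,0),\quad v_1+v_4=(0,-2,1),\quad
v_2+v_3=(0,2,-1),\quad v_2+v_4=(-2,0,0).
\]
No $v_i$ is compatible with itself. So along a cycle the differences would
alternate between $v_1$ and $v_2$, or between $v_3$ and $v_4$, and their sum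
would be a nonzero multiple of $(0,0,1)$.
\end{example}

The relation in Example~\ref{ex:toy} is not the Winder order of a complex: if
$123\prec_W3$, some $Z$ would satisfy $12\cup Z\in\Delta$ and $Z\notin\Delta$,
which is impossible. To disprove the conjecture we must produce the same
pattern inside a Winder order, and keep all the other comparisons in that
order from closing a cycle.

\section{Complexes with prescribed ties}\label{sec:construction}

To control all comparisons in $\prec_W$, we start from a weight function and
let $\Delta$ consist of all sets of weight less than $q$ together with some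
of the sets of weight exactly $q$. We want sets $S_1,\dots,S_m\in\Delta$ and
$T_1,\dots,T_m\notin\Delta$ to be the only sets of weight $q$. Then no
comparison in $\prec_W$ decreases weight; those that increase weight cannot
occur in a cycle, and the others have difference vectors of the form
$\chi_{T_j}-\chi_{S_i}$. \emph{All} pairs $i,j$ have to be admitted here,
since $S_i\in\Delta$ and $T_j\notin\Delta$ force $S_i\prec_WT_j$.

\subsection*{The construction}

Let $M=\{1,\dots,m\}$. Take a finite list of \emph{rows} $r=(I_r;J_r)$ with
$I_r,J_r\subseteq M$, let $n$ be its length, and identify the list with $[n]$.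
Put
\[
S_i=\{r:i\in I_r\},\qquad T_j=\{r:j\in J_r\}\qquad(i,j\in M),
\]
with indicator vectors $s_i,t_j$, and
\[
P=\{t_j-s_i:i,j\in M\}\subseteq\{-1,0,1\}^n .
\]
With $[\,\cdot\,]$ equal to $1$ for a true statement and $0$ for a false one,
\begin{equation}\label{eq:coordinate}
\text{the coordinate of }t_j-s_i\text{ at the row }(I;J)\text{ is }[j\in J]-[i\in I].
\end{equation}
So each row prescribes one coordinate of all the vectors $t_j-s_i$
simultaneously. Assume the following.
\begin{enumerate}
\item[(H1)] All $|S_i|$ and $|T_j|$ are equal, and $S_i\ne T_j$ for all $i,j$.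
\item[(H2)] Every $0/1$ vector in the affine span of
$\{s_1,\dots,s_m,t_1,\dots,t_m\}$ is one of the $s_i$ or $t_j$.
\end{enumerate}
(The affine span consists of all $\sum\alpha_is_i+\sum\beta_jt_j$ with real
coefficients satisfying $\sum\alpha_i+\sum\beta_j=1$.) The equal sizes in (H1)
say that the constant weight $1$ ties all $S_i$ and $T_j$; this lets us choose
positive weights. Any weight that ties all $S_i$ and $T_j$ also ties every set
in their affine span; (H2) says that there are no further sets in it.

\begin{lemma}\label{lem:construction}
Assume \textup{(H1)} and \textup{(H2)}. Then there are a weight vector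
$w\in\mathbb R_{>0}^n$, a number $q$ and a complex $\Delta$ on $[n]$ with the
following properties.
\begin{enumerate}
\item[\textup{(1)}] For all $i,j$ we have $S_i\in\Delta$, $T_j\notin\Delta$,
$w(S_i)=w(T_j)=q$, and $S_i\prec_WT_j$.
\item[\textup{(2)}] If $A\prec_WB$, then either $w(A)<w(B)$, or $w(A)=w(B)$
and $\chi_B-\chi_A\in P$.
\item[\textup{(3)}] Every cycle of $\prec_W$ has length $k\ge2$, and its
differences $x_a$ $(a\in\mathbb Z_k)$ lie in $P$, have sum $0$, and are such
that $x_a$ and $x_{a+1}$ are compatible for all $a$.
\end{enumerate}
\end{lemma}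

\begin{proof}
Let $U\subseteq\mathbb R^n$ be the linear span of all differences of vectors in
$\{s_i\}\cup\{t_j\}$, and let $V=U^\perp$ be its orthogonal complement, so that
$V^\perp=U$. A weight vector $w$ gives the same weight to all $S_i$ and $T_j$
exactly when $w\in V$. By (H1), the all-ones vector $\mathbf 1$ lies in $V$.

Let $A$ be different from all $S_i$ and $T_j$. By (H2), $\chi_A-s_1\notin U$.
Since $U=V^\perp$, the set $\{w\in V:w(A)=w(S_1)\}$ is a proper linear subspace
of $V$. There are finitely many such $A$, and finitely many proper subspaces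
cannot cover a neighborhood of $\mathbf 1$ in $V$, since a finite union of
proper subspaces has empty interior. So there is $w\in V$ close to
$\mathbf 1$, in particular with positive entries, such that for $q=w(S_1)$ the
sets of weight exactly $q$ are precisely the $S_i$ and the $T_j$. Put
\[
\Delta=\{A:w(A)<q\}\cup\{S_1,\dots,S_m\}.
\]
Since $w$ is positive, proper subsets of members of $\Delta$ have weight less
than $q$, so $\Delta$ is a complex. We have $T_j\notin\Delta$ because
$w(T_j)=q$ and $T_j\ne S_i$ for all $i$. Since $S_i\in\Delta$ and
$T_j\notin\Delta$, also $S_i\prec_WT_j$. This proves (1).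

(2) Let $Z$ witness $A\prec_WB$, and put $A'=(A\setminus B)\cup Z\in\Delta$ and
$B'=(B\setminus A)\cup Z\notin\Delta$. Then
$\chi_B-\chi_A=\chi_{B'}-\chi_{A'}$. Members of $\Delta$ have weight at most
$q$ and nonmembers at least $q$, so $w(A')\le q\le w(B')$ and hence
$w(A)\le w(B)$. If equality holds, then $w(A')=w(B')=q$. So $A'$, being a
member of weight $q$, is some $S_i$, and $B'$, being a nonmember of weight
$q$, is some $T_j$. Thus $\chi_B-\chi_A=t_j-s_i\in P$.

(3) A witness $Z$ of $A\prec_WA$ would satisfy $Z\in\Delta$ and
$Z\notin\Delta$, so $k\ge2$. Along a cycle the changes of weight are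
nonnegative by (2) and sum to $0$. So all of them vanish, and all differences
lie in $P$ by (2). Their sum is $0$, and \eqref{eq:consecutive} gives the
compatibility.
\end{proof}

Finally, we can always add elements that play no role.

\begin{lemma}\label{lem:dummy}
For a complex $\Delta$ on $[n]$ let
$\Delta^+=\{A\subseteq[n+1]:A\cap[n]\in\Delta\}$, with Winder order
$\prec_W^+$. Then $A\prec_W^+B$ if and only if $A\cap[n]\prec_WB\cap[n]$.
Consequently strong acyclicity, non-extendability to a q.p.o., condition
\textup{(b)}, and the failure of \textup{(b)} all pass from $\Delta$ to the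
complex $\Delta^+$.
\end{lemma}

\begin{proof}
If $Z$ witnesses $A\prec_W^+B$, then $Z\cap[n]$ witnesses
$A\cap[n]\prec_WB\cap[n]$. Conversely, a witness $Z\subseteq[n]$ of the latter
is disjoint from $(A\setminus B)\cup(B\setminus A)$, and it witnesses
$A\prec_W^+B$, because membership in $\Delta^+$ depends only on the
intersection with $[n]$.

Intersecting with $[n]$ turns a cycle of $\prec_W^+$ into a cycle of $\prec_W$.
A q.p.o.\ extending $\prec_W^+$, or a partial de~Finetti order containing it,
restricts to $2^{[n]}$ as a q.p.o.\ extending $\prec_W$, or a partial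
de~Finetti order containing it. Conversely, if $\lhd$ is a partial de~Finetti
order containing $\prec_W$, define $A\lhd^+B$ to mean $A\cap[n]\lhd B\cap[n]$.
This relation is irreflexive and transitive, $A\lhd^+\emptyset$ never holds, it
satisfies de~Finetti's axiom (apply the axiom for $\lhd$ with $C\cap[n]$ in
place of $C$), and it contains $\prec_W^+$.
\end{proof}

\section{A counterexample on 20 elements}\label{sec:one}

We now prove Theorem~\ref{thm:one}. By Lemma~\ref{lem:dummy} it suffices to
treat $n=20$. We take $m=4$ and aim for the pattern of Example~\ref{ex:toy}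
with $v_i=t_i-s_i$, $i=1,\dots,4$. As there, we write $13$ for $\{1,3\}$ and
so on; complements are taken in $\{1,2,3,4\}$.

\subsection*{Choosing the rows}

Let us read off from \eqref{eq:coordinate} what the rows should do.
\begin{itemize}
\item To have $v_1+v_2+v_3+v_4=0$, we take only rows with $|I|=|J|$. To have
$v_1,v_2$ compatible, we need $|J\cap12|$ and $|I\cap12|$ to differ by at most
$1$ at every row.
\item Let $x=t_j-s_i$ and $x'=t_{j'}-s_{i'}$. We want $x,x'$ to be
incompatible unless $\{i,i'\}$ is $12$ or $34$. A row $(I;J)$ with $i,i'\in I$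
and $j,j'\notin J$ achieves this: both coordinates are $-1$. So we could take
all $(I;J)$ with $I\in\{13,24,14,23\}$ and $J$ any $2$-subset. Passing to the
complementary row $(I^c;J^c)$ only changes the sign of the coordinate of every
$t_j-s_i$, so one row out of each complementary pair is enough. This leaves
$12$ rows.
\item A few rows with $|I|=|J|=1$ serve to enforce (H2) and to exclude
cycles in which $\{i,i'\}$ is always $12$ or always $34$.
\end{itemize}

We take the following $20$ rows:
\begin{itemize}
\item $R_a$: $(13;J)$ and $(24;J)$ for $J\in\{12,13,14\}$ (6 rows);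
\item $R_b$: $(14;J)$ and $(23;J)$ for $J\in\{23,24,34\}$ (6 rows);
\item $R_c$: $(i;i)$ for $i=1,2,3,4$, and $(1;3)$, $(3;1)$, $(2;4)$, $(4;2)$
(8 rows).
\end{itemize}
At the three rows $(24;13)$, $(14;23)$, $(3;1)$ the vectors $v_1,\dots,v_4$
have exactly the coordinates given in Example~\ref{ex:toy}.

The families $\{12,13,14\}$ and $\{34,24,23\}$ are complementary to each
other, $13$ is the complement of $24$, and $14$ of $23$. Hence
\begin{enumerate}
\item[(F)] for $I\in\{13,24,14,23\}$ and every $2$-subset $J$ of
$\{1,2,3,4\}$, either $(I;J)$ or $(I^c;J^c)$ is a row.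
\end{enumerate}

\subsection*{Condition (H1)}

Each $i$ lies in exactly one of $13,24$, in exactly one of $14,23$, and in the
first entry of exactly two rows of $R_c$. So $|S_i|=3+3+2=8$. Each $j$ is the
second entry of exactly two rows of $R_c$. The element $1$ lies in the second
entry of all six rows of $R_a$ and of none of $R_b$, so $|T_1|=6+0+2=8$. For
$j\in\{2,3,4\}$, $j$ lies in one of $12,13,14$ and in two of $23,24,34$, so
$|T_j|=2+4+2=8$. Finally, for each $J\in\{12,13,14\}$ the set $T_j$ contains
both or neither of the rows $(13;J),(24;J)$, while $S_i$ contains exactly one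
of them. So $S_i\ne T_j$.

\subsection*{Condition (H2)}

Let $p=\sum\alpha_is_i+\sum\beta_jt_j$ be a $0/1$ vector with
$\sum\alpha_i+\sum\beta_j=1$. We show that $p$ is some $s_i$ or $t_j$. Write
$\alpha(I)=\sum_{i\in I}\alpha_i$ and $\beta(J)=\sum_{j\in J}\beta_j$. The
coordinate of $p$ at $(I;J)$ is $\alpha(I)+\beta(J)$. Since $|I|=|J|$ in all
rows, replacing every $\alpha_i$ by $\alpha_i+c$ and every $\beta_j$ by
$\beta_j-c$ changes neither $p$ nor the sum of all coefficients; we call this
a \emph{shift}.

Since $\alpha(I^c)+\beta(J^c)=1-\alpha(I)-\beta(J)$, fact (F) gives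
\begin{equation}\label{eq:twelve}
\alpha(I)+\beta(J)\in\{0,1\}\qquad\text{for }I\in\{13,24,14,23\},\ |J|=2 .
\end{equation}
With $I=13$, all six numbers $\beta(J)$ lie in a set $\{b',b'+1\}$. So for
distinct $j,l,h$ we have
$\beta_j-\beta_l=\beta(\{j,h\})-\beta(\{l,h\})\in\{-1,0,1\}$. Therefore the
$\beta_j$ take at most two values, and if two, then $b$ and $b+1$ for some
$b$. These cannot both occur twice, for then the pair sums $2b$, $2b+1$,
$2b+2$ would all occur. So either $\beta$ is constant, or exactly one entry
differs from the other three, and it differs by $\pm1$. After a shift, one of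
the following three cases holds, with $e_j$ the $j$-th unit vector.

\emph{Case A: $\beta=0$.} The rows $(i;i)$ give $\alpha_i\in\{0,1\}$. Since
$\sum\alpha_i=1$, exactly one $\alpha_i$ is $1$, and $p=s_i$.

\emph{Case B: $\beta=e_j$.} Then $\beta(J)$ takes both values $0$ and $1$, so
\eqref{eq:twelve} forces $\alpha(I)=0$ for $I\in\{13,24,14,23\}$. Hence
$\alpha=(a,a,-a,-a)$ for some $a$. The rows $(i;i)$ with $i\ne j$ give
$\alpha_i\in\{0,1\}$. Among the three indices $i\ne j$ there is one in
$\{1,2\}$ and one in $\{3,4\}$, so $a\in\{0,1\}$ and $-a\in\{0,1\}$. Thus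
$a=0$ and $p=t_j$.

\emph{Case C: $\beta=-e_j$.} Then $\beta(J)$ takes both values $0$ and $-1$,
so \eqref{eq:twelve} forces $\alpha(I)=1$ for $I\in\{13,24,14,23\}$. Let $j^*$
be the partner of $j$ under $1\leftrightarrow3$, $2\leftrightarrow4$. Then
$\{j,j^*\}$ is $13$ or $24$, so $\alpha_j+\alpha_{j^*}=1$. But the rows $(j;j)$
and $(j^*;j)$ give $\alpha_j-1,\ \alpha_{j^*}-1\in\{0,1\}$, so
$\alpha_j+\alpha_{j^*}\ge2$, a contradiction.

This proves (H2). In this argument the rows $(1;3),(3;1),(2;4),(4;2)$ were
used only in Case~C. They cannot be omitted: without them, $s_1+s_2-t_1$ would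
be a $0/1$ vector, equal to $0$ on $R_a$ and to $1$ on $R_b$, and hence
different from all $s_i$ and $t_j$.

\subsection*{Strong acyclicity}

Let $\Delta$ be the complex given by Lemma~\ref{lem:construction}. Suppose that
$\prec_W$ has a cycle, and let $x_a=t_{j_a}-s_{i_a}$ ($a\in\mathbb Z_k$,
$k\ge2$) be its differences, as in Lemma~\ref{lem:construction}(3).

\emph{Claim: $\{i_a,i_{a+1}\}$ is $12$ or $34$ for every $a$.} If not, some
$I\in\{13,24,14,23\}$ contains both $i_a$ and $i_{a+1}$ (which may be equal).
Choose a $2$-subset $J$ disjoint from $\{j_a,j_{a+1}\}$. By (F), either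
$(I;J)$ is a row, and both $x_a$ and $x_{a+1}$ have coordinate $-1$ there; or
$(I^c;J^c)$ is a row, and both have coordinate $+1$ there. In either case
$x_a$ and $x_{a+1}$ are incompatible, a contradiction.

By the claim, going around the cycle, the $i_a$ alternate between $1$ and $2$,
or they alternate between $3$ and $4$. So $k$ is even and each of the two
values occurs $k/2$ times. In contrast to Example~\ref{ex:toy}, the $j_a$ are
still arbitrary; we restrict them using $\sum_ax_a=0$ at single rows.

\emph{The $i_a$ alternate between $1$ and $2$.} At the row $(3;3)$ the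
coordinate of $x_a$ is $[j_a=3]\ge0$. These coordinates sum to $0$, so no
$j_a$ equals $3$. In the same way the row $(4;4)$ shows that no $j_a$ equals
$4$. So at the row $(23;34)$ of $R_b$ the coordinate of $x_a$ is $-[i_a=2]$,
and the sum of these is $-k/2\ne0$, a contradiction.

\emph{The $i_a$ alternate between $3$ and $4$.} The rows $(1;1)$ and $(2;2)$,
where the coordinates of $x_a$ are $[j_a=1]$ and $[j_a=2]$, show that no $j_a$
lies in $\{1,2\}$. So at the row $(13;12)$ of $R_a$ the coordinate of $x_a$ is
$-[i_a=3]$, and the sum of these is $-k/2\ne0$, a contradiction.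

Hence $\Delta$ is strongly acyclic.

\subsection*{Failure of (b)}

Suppose that a partial de~Finetti order $\lhd$ contains $\prec_W$. From
$S_i\prec_WT_i$ we get $v_i=t_i-s_i>0$ for $i=1,\dots,4$. The coordinate of
$v_1+v_2+v_3+v_4$ at $(I;J)$ is $|J|-|I|=0$. Put
\[
u=v_1+v_2=-(v_3+v_4).
\]
Its coordinate at $(I;J)$ is $|J\cap12|-|I\cap12|$. In $R_a\cup R_b$ we have
$|I\cap12|=1$ and $0\le|J\cap12|\le2$; in $R_c$ both numbers are at most $1$.
So $u$ and $-u$ are sign vectors. Lemma~\ref{lem:add}(2) gives $u=v_1+v_2>0$
and $-u=v_3+v_4>0$, which is impossible. So (b) fails, and since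
(a)$\Rightarrow$(b), there is no extension of $\prec_W$ to a q.p.o. This proves
Theorem~\ref{thm:one} and disproves the conjecture.
\qed

\section{Where completeness matters}\label{sec:two}

The contradiction in Section~\ref{sec:one} came from adding vectors known to
be positive. In Theorem~\ref{thm:two} condition (b) has to hold, so by
Lemma~\ref{lem:add}(2) no contradiction of this kind may exist. We arrange
that no two vectors of $P$ can be added at all, so that transitivity makes no
demand on weight-preserving comparisons. The contradiction must then use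
completeness: there will be a sign vector $x$ such that both $x\ge0$ and
$-x>0$ are impossible. The following example shows the mechanism.

\begin{example}\label{ex:toytwo}
In $\{-1,0,1\}^3$ let $x=(1,0,0)$ and
\[
v_1=(-1,1,1),\quad v_2=(-1,-1,-1),\quad v_3=(1,1,-1),\quad v_4=(1,-1,1).
\]
The relation $A\to B$, defined by $\chi_B-\chi_A\in\{v_1,\dots,v_4\}$, is
\[
1\to23,\qquad123\to\emptyset,\qquad3\to12,\qquad2\to13 .
\]
No two arrows share a set, so the relation is irreflexive and vacuously
transitive; it satisfies de~Finetti's axiom because it depends only on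
$\chi_B-\chi_A$. (It is not a partial de~Finetti order, because of
$123\to\emptyset$.) But no total order $\preceq$ that satisfies de~Finetti's
axiom, with or without (i), has all these arrows strict. If
$\emptyset\preceq1$, then $\emptyset\preceq1\prec23$ gives $\emptyset\prec23$,
while $123\prec\emptyset\preceq1$ gives $123\prec1$, that is,
$23\prec\emptyset$. If $1\prec\emptyset$, then $12\prec2$ and $13\prec3$, so
$3\prec12\prec2$ and $2\prec13\prec3$. Both cases are contradictory.

In vectors: $v_1+v_2=-2x$ and $v_3+v_4=2x$. If $x\ge0$, then the two opposite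
vectors $x+v_1$ and $x+v_2$ are positive; if $-x>0$, the same happens to
$-x+v_3$ and $-x+v_4$.
\end{example}

As in Section~\ref{sec:one}, we realize this pattern by rows, with
$v_i=t_i-s_i$, and now all vectors of $P$ have to be pairwise incompatible.

\begin{remark}\label{rem:blocks}
With $m=4$ and the two blocks $12$ and $34$ of Example~\ref{ex:toytwo} this
cannot be done with rows satisfying $|I|=|J|$. For $v_1+v_2=-2x$ to have even
coordinates, $|I\cap12|\equiv|J\cap12|\pmod2$ is needed at every row. Then
$t_1-s_1$ and $t_2-s_3$ are compatible. Indeed, a coordinate $-2$ of their sum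
would require $1,3\in I$ and $J\subseteq34$; then $|J\cap12|=0$, so $|I\cap12|$
is even and positive, hence $|I|\ge3>|J|$. A coordinate $+2$ would require
$1,2\in J$ and $I\subseteq24$; then $|I\cap12|\le1$ is even, hence $0$, and
$|I|\le1<|J|$. We therefore use blocks of size four.
\end{remark}

\subsection*{The rows}

By Lemma~\ref{lem:dummy} it suffices to treat $n=152$. Let $m=8$,
$M_1=\{1,2,3,4\}$ and $M_2=\{5,6,7,8\}$; we call $M_1$ and $M_2$ the blocks.
The rows are:
\begin{itemize}
\item $R_1$: $(\{i\};\{j\})$ with $i,j\in M_1$ or $i,j\in M_2$ (32 rows);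
\item $R_2$: $(I;J)$ with $I\subset M_1$, $J\subset M_2$, $|I|=|J|=2$ (36 rows);
\item $R_3$: $(I;J)$ with $I\subset M_2$, $J\subset M_1$, $|I|=|J|=2$ (36 rows);
\item $R_4$: $(\{p,4+g\};\{p',4+g'\})$ with $p,g,p',g'\in\{1,2,3,4\}$ such that
$p'\equiv p+c$ and $g'\equiv g+c\pmod4$ for some $c\in\{0,1,2\}$ (48 rows).
\end{itemize}
The roles are as follows. The rows of $R_1$ serve for (H1) and (H2). The rows
of $R_2$ and $R_3$ make $t_j-s_i$ and $t_{j'}-s_{i'}$ incompatible when $i,i'$
lie in the same block, and those of $R_4$ when they lie in different blocks.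
In every row $|I|=|J|$, and $|I\cap M_1|-|J\cap M_1|$ is $0$ on $R_1\cup R_4$,
$2$ on $R_2$ and $-2$ on $R_3$.

\subsection*{Condition (H1)}

Each $i$ lies in the first entry of $4$ rows of $R_1$; of $3\cdot6=18$ rows of
$R_2\cup R_3$ (all in $R_2$ if $i\in M_1$, all in $R_3$ if $i\in M_2$); and of
$4\cdot3=12$ rows of $R_4$, since the other element of the first entry and the
number $c$ are free. So $|S_i|=34$. Each $j$ lies in the second entry of $4$
rows of $R_1$, of $18$ rows of $R_2\cup R_3$, and of $12$ rows of $R_4$, since
the other element of the second entry and $c$ are free and determine the first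
entry. So $|T_j|=34$. Within $R_1$, $S_i$ consists of the four rows
$(\{i\};\{l\})$ with $l$ in the block of $i$, which all have the same first
entry, and $T_j$ of the four rows $(\{l\};\{j\})$ with $l$ in the block of
$j$, which have four different first entries. So $S_i\ne T_j$.

\subsection*{Condition (H2)}

Let $p=\sum\alpha_is_i+\sum\beta_jt_j$ be a $0/1$ vector with
$\sum\alpha_i+\sum\beta_j=1$. From $R_1$ we have $\alpha_i+\beta_j\in\{0,1\}$
for $i,j\in M_1$. We claim that there is a number $c$ with
\[
\alpha|_{M_1}=c+\varepsilon,\qquad\beta|_{M_1}=-c+\eta,\qquad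
\varepsilon,\eta\in\{0,1\}^{M_1}.
\]
If $\beta|_{M_1}$ is constant, call the constant $-c$; then
$\alpha_i-c\in\{0,1\}$ for $i\in M_1$, and $\eta=0$. If $\beta_j\ne\beta_l$ for
some $j,l\in M_1$, then for each $i\in M_1$ the two different numbers
$\alpha_i+\beta_j$ and $\alpha_i+\beta_l$ are $0$ and $1$ in some order, so
$\alpha_i=-\min(\beta_j,\beta_l)$. Call this number $c$; it does not depend on
$i$. So $\varepsilon=0$, and then $c+\beta_h\in\{0,1\}$ for all $h\in M_1$. This
proves the claim. In the same way there is a number $d$ with
$\alpha|_{M_2}=d+\varepsilon'$ and $\beta|_{M_2}=-d+\eta'$, where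
$\varepsilon',\eta'\in\{0,1\}^{M_2}$.

Since $|I|=|J|$ in all rows, a shift (adding a constant to all $\alpha_i$ and
subtracting it from all $\beta_j$) changes neither $p$ nor the sum of the
coefficients. So we may assume $d=0$. The terms $c$ and $-c$ each occur four
times and cancel in the sum of the coefficients, which is therefore the number
of entries equal to $1$ in $\varepsilon,\eta,\varepsilon',\eta'$. Hence exactly
one of these entries equals $1$. With $\varepsilon(I)=\sum_{i\in I}\varepsilon_i$
and so on, the rows $R_2$ and $R_3$ give
\begin{align*}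
2c+\varepsilon(I)+\eta'(J)&\in\{0,1\}&&\text{for }I\subset M_1,\ J\subset M_2,\ |I|=|J|=2,\\
-2c+\varepsilon'(I)+\eta(J)&\in\{0,1\}&&\text{for }I\subset M_2,\ J\subset M_1,\ |I|=|J|=2.
\end{align*}
If the unique $1$ is an entry of $\varepsilon$ or $\eta'$, both $2c$ and $2c+1$
occur in the first line, so $c=0$. If it is an entry of $\varepsilon'$ or
$\eta$, both $-2c$ and $-2c+1$ occur in the second line, so again $c=0$. Thus
exactly one of the coefficients $\alpha_i,\beta_j$ is $1$, the others are $0$,
and $p$ is some $s_i$ or $t_j$.

Let $\Delta$ and $w$ be as in Lemma~\ref{lem:construction}.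

\subsection*{Pairwise incompatibility}

We show that no two vectors of $P$, equal or not, are compatible. Consider
$t_j-s_i$ and $t_{j'}-s_{i'}$ in $P$. It suffices to find a row $(I;J)$ with
$i,i'\in I$ and $j,j'\notin J$, since there both coordinates are $-1$.
\begin{itemize}
\item If $i,i'\in M_1$, choose a $2$-set $I\subset M_1$ containing both and a
$2$-set $J\subset M_2\setminus\{j,j'\}$. Then $(I;J)$ is in $R_2$.
\item If $i,i'\in M_2$, choose a $2$-set $I\subset M_2$ containing both and a
$2$-set $J\subset M_1\setminus\{j,j'\}$. Then $(I;J)$ is in $R_3$.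
\item If one of $i,i'$ lies in each block, $R_4$ contains three rows with
$I=\{i,i'\}$, one for each $c\in\{0,1,2\}$. Their sets $J$ are pairwise
disjoint, so each of $j,j'$ lies in at most one of them, and at least one of
the three avoids both.
\end{itemize}

\subsection*{Condition (b)}

Define $A\lhd B$ to mean that $w(A)<w(B)$ or $\chi_B-\chi_A\in P$. By
Lemma~\ref{lem:construction}(2), $\prec_W$ is contained in $\lhd$. By
Lemma~\ref{lem:construction}(1), $w(T_j)-w(S_i)=0$; so $w(A)=w(B)$ whenever
$\chi_B-\chi_A\in P$, and $A\lhd B$ always implies $w(A)\le w(B)$. We check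
that $\lhd$ is a partial de~Finetti order.
\begin{itemize}
\item \emph{De~Finetti's axiom} holds because the relation depends only on
$\chi_B-\chi_A$.
\item \emph{Irreflexivity} holds because $S_i\ne T_j$ for all $i,j$, so that
$0\notin P$.
\item \emph{Transitivity.} Let $A\lhd B\lhd C$. If one of the two steps
strictly increases the weight, then $w(A)<w(C)$ and $A\lhd C$. Otherwise both
$\chi_B-\chi_A$ and $\chi_C-\chi_B$ lie in $P$, and their sum
$\chi_C-\chi_A$ is a sign vector. This is impossible, since no two vectors of
$P$ are compatible.
\item \emph{$A\lhd\emptyset$ never holds.} It would give $w(A)\le0$, hence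
$A=\emptyset$, contradicting irreflexivity.
\end{itemize}
So $\Delta$ satisfies (b).

\subsection*{No extension to a q.p.o.}

Suppose that a q.p.o.\ $\preceq$ extends $\prec_W$. Then $v_i=t_i-s_i>0$ for
$i=1,\dots,8$. Define $x$ by
\[
x_r=\tfrac12\big(|I_r\cap M_1|-|J_r\cap M_1|\big).
\]
It equals $0$ on $R_1\cup R_4$, $1$ on $R_2$ and $-1$ on $R_3$, so it is a sign
vector. The coordinate of $\sum_{i\in M_1}v_i$ at $(I;J)$ is
$|J\cap M_1|-|I\cap M_1|$. Since $|I|=|J|$ in all rows,
$\sum_{i=1}^8v_i=0$. Therefore
\begin{equation}\label{eq:twox}
v_1+v_2+v_3+v_4=-2x,\qquad v_5+v_6+v_7+v_8=2x .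
\end{equation}
We want to argue as in Example~\ref{ex:toytwo}, with $v_1+v_2$ in the role of
$v_1$ and so on. But $v_1,v_2$ are not compatible, so we have to start from
$x$ and add $v_1$ and $v_2$ one at a time. We claim that
\begin{equation}\label{eq:partialsums}
\begin{gathered}
x+v_1,\quad x+v_1+v_2,\quad x+v_3,\quad x+v_3+v_4,\\
-x+v_5,\quad -x+v_5+v_6,\quad -x+v_7,\quad -x+v_7+v_8
\end{gathered}
\end{equation}
are all sign vectors.
\begin{itemize}
\item On $R_1\cup R_4$ we have $x=0$, and each of $I$ and $J$ has at most one
element in each block. So a sum of $v_i$ with distinct indices in one block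
receives at most one contribution $+1$ and at most one contribution $-1$, and
lies in $\{-1,0,1\}$.
\item On $R_2$ we have $x=1$. Since $I\subset M_1$ and $J\subset M_2$ have two
elements, two of $v_1,\dots,v_4$ have coordinate $-1$ and two have $0$, while
two of $v_5,\dots,v_8$ have coordinate $+1$ and two have $0$. So the vectors in
the first line of \eqref{eq:partialsums} have coordinate $1$ minus a number in
$\{0,1,2\}$, and those in the second line $-1$ plus such a number.
\item On $R_3$ we have $x=-1$, $I\subset M_2$ and $J\subset M_1$. So two of
$v_1,\dots,v_4$ have coordinate $+1$, two of $v_5,\dots,v_8$ have coordinate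
$-1$, and the others have $0$. The vectors in the first line have coordinate
$-1$ plus a number in $\{0,1,2\}$, and those in the second line $1$ minus such
a number.
\end{itemize}

By completeness, $x\ge0$ or $-x>0$.

If $x\ge0$, then Lemma~\ref{lem:add}(1) gives $x+v_1>0$ and then
$y=x+v_1+v_2>0$. In the same way $x+v_3>0$ and then $x+v_3+v_4>0$. But
$x+v_3+v_4=-y$ by \eqref{eq:twox}, a contradiction.

If $-x>0$, then Lemma~\ref{lem:add}(1) gives $-x+v_5>0$ and then
$z=-x+v_5+v_6>0$. In the same way $-x+v_7>0$ and then $-x+v_7+v_8>0$. But
$-x+v_7+v_8=-z$ by \eqref{eq:twox}, a contradiction.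

So $\prec_W$ has no extension to a q.p.o., which proves Theorem~\ref{thm:two}.
\qed

\begin{thebibliography}{1}
\bibitem{EGS}
Paul H. Edelman, Tatyana Gvozdeva and Arkadii Slinko,
\emph{Simplicial Complexes Obtained from Qualitative Probability Orders},
arXiv:1108.3700 (2011).
\end{thebibliography}

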